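\title{A Jacobson--Morozov theorem for homogeneous elements of symmetrizable Kac--Moody algebras}

\begin{abstract}
Let $\mathfrak g$ be a symmetrizable Kac--Moody algebra, graded with finite-dimensional pieces by a dominant one-parameter subgroup, and let $\mathfrak g_w$ be the subalgebra attached to the inversion set of a Weyl group element $w$. We prove that every homogeneous element $e\in\mathfrak g_w$ of positive degree extends into an $\mathfrak{sl}_2$-triple, which answers a question of Jeralds. The triple can be chosen homogeneous, $\mathfrak g$ is a direct sum of finite-dimensional modules over it, and it is unique up to a unipotent group of automorphisms fixing $e$. When the Cartan matrix is invertible, a homogeneous element of positive degree lies in such a triple if and only if it acts locally nilpotently. Without homogeneity the statement fails in $\widehat{\mathfrak{sl}}_2$.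
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{$\mathfrak{sl}_2$-triple} in a complex Lie algebra $\mathfrak g$ is a triple $(e,h,f)$ of elements with
\[
[h,e]=2e,\qquad [h,f]=-2f,\qquad [e,f]=h .
\]
It is the same thing as a homomorphism $\mathfrak{sl}_2(\mathbb C)\to\mathfrak g$, namely the one sending the standard basis
$\mathsf e=\left(\begin{smallmatrix}0&1\\0&0\end{smallmatrix}\right)$,
$\mathsf h=\left(\begin{smallmatrix}1&0\\0&-1\end{smallmatrix}\right)$,
$\mathsf f=\left(\begin{smallmatrix}0&0\\1&0\end{smallmatrix}\right)$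
to $e,h,f$; the zero triple is allowed. We say that $e$ \emph{extends into an $\mathfrak{sl}_2$-triple} if it is the first member of one. The Jacobson--Morozov theorem states that in a finite-dimensional semisimple Lie algebra every $e$ with $\operatorname{ad}_e$ nilpotent extends into a triple. The triple makes $\mathfrak g$ a direct sum of simple $\mathfrak{sl}_2$-modules, and questions about $\operatorname{ad}_e$ become questions about the eigenvalues of $\operatorname{ad}_h$.

\subsection*{The question}
Let $\mathfrak g=\mathfrak g(A)$ be a symmetrizable Kac--Moody algebra over $\mathbb C$, with Cartan subalgebra $\mathfrak h$, simple roots $\alpha_i$ and coroots $\alpha_i^\vee$ ($i\in I$), roots $\Phi=\Phi^+\sqcup\Phi^-$, root spaces $\mathfrak g_\beta$ and Weyl group $W$; the definitions are recalled in Section~\ref{sec:facts}. An operator $P$ on a vector space is \emph{locally nilpotent} if every vector is killed by some power of $P$. This is the form of nilpotency that the Chevalley generators have on $\mathfrak g$, and the Weyl group supplies many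 more elements with the same property. For $w\in W$ let
\[
\Phi_w=\{\beta\in\Phi^+ : w^{-1}\beta\in\Phi^-\},\qquad \mathfrak g_w=\bigoplus_{\beta\in\Phi_w}\mathfrak g_\beta .
\]
If $\beta,\gamma\in\Phi_w$ and $\beta+\gamma$ is a root, then $\beta+\gamma\in\Phi_w$, so $\mathfrak g_w$ is a subalgebra. By a theorem of Kumar, $\operatorname{ad}_e$ is locally nilpotent on $\mathfrak g$ for every $e\in\mathfrak g_w$ (a short proof is included in Lemma~\ref{lem:inversion}).

Let $T$ be the maximal torus of the minimal Kac--Moody group $G^{min}$ of $\mathfrak g$. Fix an integral one-parameter subgroup $\tau\subset T$ whose derivative $\dot\tau\in\mathfrak h$ is dominant and has finite-dimensional eigenspaces on $\mathfrak g$. Only the following two consequences will be used: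
\[
\alpha_i(\dot\tau)\in\mathbb Z_{\ge0}\ \ (i\in I),\qquad
\mathfrak g_n:=\{x\in\mathfrak g:[\dot\tau,x]=nx\}\ \text{ is finite-dimensional for all } n\in\mathbb Z .
\]
Thus $\mathfrak g=\bigoplus_n\mathfrak g_n$ is a graded Lie algebra. For instance, $\alpha_i(\dot\tau)=1$ for all $i$ gives the grading by height. The following question was posed by Jeralds \cite{Jeralds}.

\begin{quote}
\emph{Let $w\in W$, $d\ge1$ and $e\in\mathfrak g_w\cap\mathfrak g_d$. Does $e$ extend into an $\mathfrak{sl}_2$-triple?}
\end{quote}

The simplest cases suggest that it does. If $\mathfrak g$ is finite-dimensional and semisimple, this is the Jacobson--Morozov theorem. If $\mathfrak g$ is affine, the answer is affirmative by a result of Ressayre. If $e$ lies in a single root space $\mathfrak g_\beta$ with $\beta\in\Phi_w$, then $\beta$ is $W$-conjugate to a simple root $\alpha_j$ (Lemma~\ref{lem:inversion}), and an automorphism of $\mathfrak g$ lifting the Weyl group element (fact (F3) below) carries $(e_j,\alpha_j^\vee,f_j)$ to a triple that, after rescaling, contains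 $e$. For a sum of root vectors no reduction to the finite-dimensional theorem is apparent: $\mathfrak g_w$ is finite-dimensional but nilpotent, and together with $\bigoplus_{\beta\in\Phi_w}\mathfrak g_{-\beta}$ it may generate an infinite-dimensional subalgebra (Section~\ref{sec:example}).

\subsection*{Results}
For $e\in\mathfrak g_d$, call a triple $(e,h,f)$ \emph{homogeneous} if $h\in\mathfrak g_0$ and $f\in\mathfrak g_{-d}$, and \emph{integrable} if $\mathfrak g$, as an $\mathfrak{sl}_2$-module under the adjoint action of the triple, is a sum of finite-dimensional submodules. The answer to the question is yes.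

\begin{theorem}\label{thm:A}
Let $\mathfrak g$ be a symmetrizable Kac--Moody algebra, graded by $\tau$ as above. Let $w\in W$, $d\ge1$ and $e\in\mathfrak g_w\cap\mathfrak g_d$. Then there are $h\in\mathfrak g_0$ and $f\in\mathfrak g_{-d}$ such that $(e,h,f)$ is an $\mathfrak{sl}_2$-triple. Moreover $\mathfrak g$ is a direct sum of finite-dimensional simple modules over this triple; in particular $\operatorname{ad}_f$ is locally nilpotent.
\end{theorem}

The hypothesis $e\in\mathfrak g_w$ enters the proof only through two nilpotency properties, one on $\mathfrak g$ and one on a single vector of an auxiliary module. Since $A$ is symmetrizable, $\mathfrak g$ carries a nondegenerate invariant symmetric bilinear form $(\cdot,\cdot)$ with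
\begin{equation}\label{eq:form}
(\alpha_i^\vee,\xi)=\varepsilon_i\,\alpha_i(\xi)\qquad(\xi\in\mathfrak h,\ i\in I)
\end{equation}
for certain positive rational numbers $\varepsilon_i$ \cite[\S2.1--2.3]{Kac}. Fix such a form and an integer $N\ge1$ with $N\varepsilon_i\in\mathbb Z$ for all $i$, and put
\begin{equation}\label{eq:lambda}
\lambda=N(\dot\tau,\cdot)|_{\mathfrak h}\in\mathfrak h^*,\qquad\text{so that}\qquad \lambda(\alpha_i^\vee)=N\varepsilon_i\,\alpha_i(\dot\tau)\in\mathbb Z_{\ge0}.
\end{equation}
Let $V$ be the irreducible $\mathfrak g$-module with lowest weight $-\lambda$, and $v\in V$ its lowest weight vector. Consider the condition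
\begin{equation}\label{eq:N}
\operatorname{ad}_e \text{ is locally nilpotent on }\mathfrak g,\quad\text{and}\quad e^nv=0\text{ for some }n. \tag{N}
\end{equation}

\begin{theorem}\label{thm:B}
Let $d\ge1$ and let $e\in\mathfrak g_d$ satisfy \eqref{eq:N}. Then the conclusion of Theorem~\ref{thm:A} holds for $e$. Moreover, a homogeneous triple containing $e$ is unique up to a unipotent group of automorphisms fixing $e$. Precisely, let $\mathfrak u_e=\{a\in[e,\mathfrak g_{-d}]:[a,e]=0\}$. The operators $\exp(\operatorname{ad}_a)$, $a\in\mathfrak u_e$, are automorphisms of $\mathfrak g$ that fix $e$ and preserve each $\mathfrak g_n$; each $\mathfrak g_n$ has a finite filtration on whose successive quotients the group $U_e$ generated by these operators acts trivially; and any two homogeneous triples with first member $e$ are conjugate under $U_e$.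
\end{theorem}

When the Cartan matrix is invertible the module $V$ can be dispensed with.

\begin{theorem}\label{thm:C}
Suppose $\det A\ne0$, and let $e\in\mathfrak g_d$ with $d\ge1$. Then $e$ extends into a homogeneous integrable $\mathfrak{sl}_2$-triple if and only if $\operatorname{ad}_e$ is locally nilpotent.
\end{theorem}

Finally, homogeneity cannot be dropped from Theorem~\ref{thm:A}.

\begin{proposition}\label{prop:D}
In $\mathfrak g=\widehat{\mathfrak{sl}}_2$, the algebra of type $A_1^{(1)}$, there is an element $e\in\mathfrak g_{s_1s_0}$ that does not extend into an $\mathfrak{sl}_2$-triple.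
\end{proposition}

Section~\ref{sec:example} isolates a necessary orthogonality condition, shows the method on $\widehat{\mathfrak{sl}}_2$, and proves Proposition~\ref{prop:D}. Section~\ref{sec:orth} derives the orthogonality condition from \eqref{eq:N}; this is the key step. Sections~\ref{sec:triple} and~\ref{sec:unique} build the triple from it and prove uniqueness. Section~\ref{sec:invertible} proves Theorem~\ref{thm:C}.

\section{Kac--Moody algebras: the facts used}\label{sec:facts}

Let $I$ be a finite set. A \emph{generalized Cartan matrix} is an integer matrix $A=(A_{ij})_{i,j\in I}$ with $A_{ii}=2$, $A_{ij}\le0$ for $i\neq j$, and $A_{ij}=0\Leftrightarrow A_{ji}=0$. It is \emph{symmetrizable} if it is the product of an invertible diagonal matrix and a symmetric matrix. Let $\mathfrak h$ be a vector space of dimension $2|I|-\operatorname{rank}A$ with linearly independent families $\alpha_i^\vee\in\mathfrak h$ and $\alpha_i\in\mathfrak h^*$ such that $\alpha_j(\alpha_i^\vee)=A_{ij}$. Consider the Lie algebra generated by $\mathfrak h$ and elements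 $e_i,f_i$ subject to
\[
[\mathfrak h,\mathfrak h]=0,\qquad [\xi,e_i]=\alpha_i(\xi)e_i,\qquad [\xi,f_i]=-\alpha_i(\xi)f_i,\qquad [e_i,f_j]=\delta_{ij}\alpha_i^\vee\qquad(\xi\in\mathfrak h).
\]
Then $\mathfrak g=\mathfrak g(A)$ is its quotient by the largest ideal meeting $\mathfrak h$ trivially. One has $\mathfrak g=\mathfrak n^-\oplus\mathfrak h\oplus\mathfrak n^+$, where $\mathfrak n^+$ (resp.\ $\mathfrak n^-$) is generated by the $e_i$ (resp.\ $f_i$). Let $Q_+=\sum_i\mathbb Z_{\ge0}\alpha_i$, and let $\operatorname{ht}(\sum n_i\alpha_i)=\sum n_i$ be the height. Every root lies in $Q_+$ or in $-Q_+$, and for $\beta\in\Phi^+$ the space $\mathfrak g_\beta$ is spanned by the iterated brackets of the $e_i$ of total weight $\beta$; likewise for $\Phi^-$ and the $f_i$. In particular $\mathfrak g_{\alpha_i}=\mathbb Ce_i$, and $k\alpha_i$ is not a root for $k\ge2$. The Weyl group $W$ is generated by the reflections $s_i(\mu)=\mu-\mu(\alpha_i^\vee)\alpha_i$ of $\mathfrak h^*$, so $s_i(\alpha_j)=\alpha_j-A_{ij}\alpha_i$. A $\mathfrak g$-module is \emph{integrable}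 if $\mathfrak h$ acts diagonalizably and all $e_i,f_i$ act locally nilpotently; the adjoint module is integrable.

\medskip\noindent\textbf{(F1) Duality of the graded pieces.} Invariance of the form means $([a,b],c)=(a,[b,c])$, so every $\operatorname{ad}_a$ is skew-adjoint. Applied to $a\in\mathfrak h$ this gives $(\mathfrak h,\mathfrak g_\beta)=0$ for $\beta\in\Phi$; applied to $a=\dot\tau$ it gives $(\mathfrak g_m,\mathfrak g_n)=0$ unless $m+n=0$. An element of $\mathfrak g_n$ orthogonal to $\mathfrak g_{-n}$ is therefore orthogonal to $\mathfrak g$, hence zero. As both spaces are finite-dimensional, the form restricts to a perfect pairing $\mathfrak g_n\times\mathfrak g_{-n}\to\mathbb C$.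

\medskip\noindent\textbf{(F2) The module $V$.} The module $V$ is generated by $v\ne0$ with $f_iv=0$ for all $i$ and $\xi v=-\lambda(\xi)v$ for $\xi\in\mathfrak h$, and its weights lie in $-\lambda+Q_+$. Because $\lambda(\alpha_i^\vee)\in\mathbb Z_{\ge0}$ for all $i$, it is integrable \cite[Lemma 10.1]{Kac} (twist by the Chevalley involution to pass from highest to lowest weights).

\medskip\noindent\textbf{(F3) Lifts of reflections} \cite[Lemma 3.8]{Kac}. On an integrable module $M$ put $r_i^M=\exp(f_i)\exp(-e_i)\exp(f_i)$, and write $r_i^{\mathrm{ad}}$ when $M=\mathfrak g$. Then $r_i^{\mathrm{ad}}$ is an automorphism of $\mathfrak g$ with $r_i^{\mathrm{ad}}(\mathfrak g_\beta)=\mathfrak g_{s_i\beta}$, and $r_i^M\,a\,(r_i^M)^{-1}=r_i^{\mathrm{ad}}(a)$ as operators on $M$ for $a\in\mathfrak g$. In particular $W$ permutes $\Phi$.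

\medskip\noindent\textbf{The degree zero part.} Let $I_0=\{i:\alpha_i(\dot\tau)=0\}$. By dominance, a root $\pm\sum n_i\alpha_i$ with all $n_i\ge0$ has degree $0$ if and only if $n_i=0$ for $i\notin I_0$. Hence
\begin{equation}\label{eq:g0}
\mathfrak g_0=\mathfrak n_0^-\oplus\mathfrak h\oplus\mathfrak n_0^+,
\end{equation}
where $\mathfrak n_0^+$ (resp.\ $\mathfrak n_0^-$) is generated by the $e_i$ (resp.\ $f_i$) with $i\in I_0$.

\medskip
We shall use three times the identity, valid for any two operators $P,Q$ and $n\ge1$,
\begin{equation}\label{eq:comm}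
P^nQ-QP^n=\sum_{a=0}^{n-1}P^a\,[P,Q]\,P^{n-1-a}.
\end{equation}

\begin{lemma}\label{lem:inversion}
Let $w\in W$.
\begin{enumerate}
\item[(i)] The set $\Phi_w$ is finite, and each of its elements is $W$-conjugate to a simple root.
\item[(ii)] \textup{(Kumar)} For every $e\in\mathfrak g_w$, the operator $\operatorname{ad}_e$ is locally nilpotent on $\mathfrak g$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We have $\Phi_1=\emptyset$, so by induction on the number of factors of $w$ it suffices to prove
\begin{equation}\label{eq:invrec}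
\Phi_{s_iw'}\subset\{\alpha_i\}\cup s_i\Phi_{w'} .
\end{equation}
Let $\beta\in\Phi_{s_iw'}$, $\beta\neq\alpha_i$. Then $\beta$ is not a multiple of $\alpha_i$, so it has a positive coefficient at some $\alpha_j$ with $j\ne i$. The reflection $s_i$ does not change this coefficient, so $s_i\beta\in\Phi^+$; and $w'^{-1}(s_i\beta)=(s_iw')^{-1}\beta\in\Phi^-$. Thus $s_i\beta\in\Phi_{w'}$.

(ii) Let $y$ be a weight vector of weight $\gamma\in\Phi\cup\{0\}$. The vector $\operatorname{ad}_e^{\,n}y$ is a sum of vectors of weights $\mu=\gamma+\beta_1+\dots+\beta_n$ with $\beta_k\in\Phi_w$, and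
\[
\operatorname{ht}\mu\ge\operatorname{ht}\gamma+n,\qquad \operatorname{ht}(w^{-1}\mu)\le\operatorname{ht}(w^{-1}\gamma)-n .
\]
For large $n$ the first height is positive and the second is negative, so if $\mu$ is a weight of $\mathfrak g$ then $\mu\in\Phi_w$. For large $n$ the first height also exceeds every height in the finite set $\Phi_w$. Hence $\operatorname{ad}_e^{\,n}y=0$.
\end{proof}

\section{An orthogonality condition, and three elements of $\widehat{\mathfrak{sl}}_2$}\label{sec:example}

If $(e,h,f)$ is a triple in $\mathfrak g$, then $\operatorname{ad}_e^2f=[e,h]=-2e$. So $e$ must lie in the image of $\operatorname{ad}_e^2$. Since $\operatorname{ad}_e$ is skew-adjoint, $\operatorname{ad}_e^2$ is self-adjoint, and every $y$ with $\operatorname{ad}_e^2y=0$ satisfies $(e,y)=-\frac12(f,\operatorname{ad}_e^2y)=0$. For $e\in\mathfrak g_d$ this gives the necessary condition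
\begin{equation}\label{eq:O}
(e,y)=0\quad\text{for all }y\in\mathfrak g_{-d}\text{ with }[e,[e,y]]=0. \tag{O}
\end{equation}
The proof of Theorem~\ref{thm:A} reverses these implications: first prove \eqref{eq:O}; then deduce by duality that $\operatorname{ad}_e^2z=-2e$ has a solution $z$; then correct $z$ to $f$. The three elements below show, in turn, the whole scheme succeeding, the first step failing, and the second step failing.

Let $\mathfrak g=\mathfrak{sl}_2[t^{\pm1}]\oplus\mathbb Cc\oplus\mathbb CD$, with $c$ central and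
\[
[at^m,bt^n]=[a,b]t^{m+n}+m\,\delta_{m+n,0}\operatorname{tr}(ab)\,c,\qquad [D,at^m]=m\,at^m\qquad(a,b\in\mathfrak{sl}_2).
\]
This is the algebra of type $A_1^{(1)}$, with $\mathfrak h=\mathbb C\mathsf h\oplus\mathbb Cc\oplus\mathbb CD$, generators $e_1=\mathsf e$, $f_1=\mathsf f$, $e_0=\mathsf ft$, $f_0=\mathsf et^{-1}$, coroots $\alpha_1^\vee=\mathsf h$, $\alpha_0^\vee=c-\mathsf h$, and $\delta=\alpha_0+\alpha_1$ the weight of $\mathsf ht$. The invariant form given by $(at^m,bt^n)=\delta_{m+n,0}\operatorname{tr}(ab)$, $(c,D)=1$, $(c,c)=(D,D)=0$ and $(c,at^m)=(D,at^m)=0$ satisfies \eqref{eq:form} with $\varepsilon_0=\varepsilon_1=1$. We have $s_1\alpha_0=\alpha_0+2\alpha_1=\alpha_1+\delta$. The element $(s_1s_0)^{-1}=s_0s_1$ sends $\alpha_1$ to $-\alpha_1-2\alpha_0$ and $s_1\alpha_0$ to $-\alpha_0$, so with \eqref{eq:invrec},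
\[
\Phi_{s_1s_0}=\{\alpha_1,\alpha_1+\delta\},\qquad \mathfrak g_{s_1s_0}=\mathbb C\mathsf e\oplus\mathbb C\mathsf et .
\]
Together with the opposite root vectors $\mathsf f,\mathsf ft^{-1}$, this subalgebra generates $[\mathsf et,\mathsf f]=\mathsf ht$ and then all $\operatorname{ad}_{\mathsf ht}^{\,k}\mathsf e=2^k\mathsf et^k$, an infinite-dimensional space.

Grade $\mathfrak g$ by $\dot\tau=D$; here $\alpha_0(D)=1$, $\alpha_1(D)=0$, $\mathfrak g_n=\mathfrak{sl}_2t^n$ for $n\ne0$, and $\mathfrak g_0=\mathfrak{sl}_2\oplus\mathbb Cc\oplus\mathbb CD$. For $e=at\in\mathfrak g_1$ and $y=bt^{-1}\in\mathfrak g_{-1}$,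
\begin{equation}\label{eq:affine}
[e,y]=[a,b]+\operatorname{tr}(ab)\,c,\qquad [e,[e,y]]=[a,[a,b]]\,t,\qquad (e,y)=\operatorname{tr}(ab).
\end{equation}

\begin{example}[the scheme succeeds]\label{ex:good}
Let $e=\mathsf et\in\mathfrak g_{s_1s_0}\cap\mathfrak g_1$ and $b=r\mathsf f+q\mathsf h+p\mathsf e$. By \eqref{eq:affine}, $[e,[e,y]]=-2r\,e$ and $(e,y)=r$. So \eqref{eq:O} holds, and the solutions of $\operatorname{ad}_e^2z=-2e$ in $\mathfrak g_{-1}$ are $z=(\mathsf f+q\mathsf h+p\mathsf e)t^{-1}$ with $p,q$ arbitrary. Put $h=[e,z]=\mathsf h-2q\mathsf e+c$; then $[h,e]=2e$. The remaining relation fails by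
\[
[h,z]+2z=\bigl(-2\mathsf f-2q\mathsf h+(2p+4q^2)\mathsf e\bigr)t^{-1}+2z=4(p+q^2)\,\mathsf et^{-1}.
\]
The defect lies in the centralizer $\mathbb C\mathsf et^{-1}$ of $e$ in $\mathfrak g_{-1}$, on which $\operatorname{ad}_h+2$ acts by $4$. Subtracting $k=(p+q^2)\mathsf et^{-1}$ from $z$ does not change $h$ and removes the defect: $f=(\mathsf f+q\mathsf h-q^2\mathsf e)t^{-1}$. The homogeneous triples containing $e$ thus form a family with one parameter $q$. Here $\mathfrak u_e=\mathbb C\mathsf e$, and the triple with parameter $q$ is the image of $(\mathsf et,\ \mathsf h+c,\ \mathsf ft^{-1})$ under $\exp(q\operatorname{ad}_{\mathsf e})$.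
\end{example}

\begin{example}[orthogonality fails]\label{ex:heis}
Let $e=\mathsf ht$ and $y=\mathsf ht^{-1}$. By \eqref{eq:affine}, $x:=[e,y]=2c$, $[e,x]=0$ and $(e,y)=2$. So \eqref{eq:O} fails and $e$ extends into no triple: $e$ and $y$ generate a Heisenberg algebra. Two features of this computation direct the general proof. First, the number $(e,y)$ is the coefficient of $c$ in $x$, which is $(\dot\tau,x)$. Second, $\operatorname{ad}_x=0$, so the action of $x$ on $\mathfrak g$ does not detect this number, whereas the module $V$ does. Take $N=1$; then $\lambda(c)=(D,c)=1$, so $cv=-v$, and $yv=0$ because $y\in\mathfrak n^-$. From $[y,e]=-2c$ we get $ye^nv=2n\,e^{n-1}v$, hence $e^nv\neq0$ for all $n$. A Heisenberg relation with nonzero central character on $v$ is incompatible with $e^nv=0$.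
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:D} (duality fails)]
Let $e=(1+t)\mathsf e\in\mathfrak g_{s_1s_0}$. Write an arbitrary $y\in\mathfrak g$ as $y=\phi(t)\mathsf f+\psi(t)\mathsf h+\chi(t)\mathsf e+\mu c+\nu D$ with Laurent polynomials $\phi,\psi,\chi$. We have $[e,D]=-\mathsf et$, which commutes with $e$, so $c$ and $D$ are killed by $\operatorname{ad}_e^2$. Modulo $c$ the bracket on $\mathfrak{sl}_2[t^{\pm1}]$ is $\mathbb C[t^{\pm1}]$-bilinear, and $\operatorname{ad}_{\mathsf e}^2$ kills $\mathsf e,\mathsf h$ and sends $\mathsf f$ to $-2\mathsf e$. Hence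
\begin{equation}\label{eq:D}
\operatorname{ad}_e^2y\equiv-2(1+t)^2\phi(t)\,\mathsf e\pmod{\mathbb Cc}.
\end{equation}
If $(e,h,f)$ were a triple, then $\operatorname{ad}_e^2f=-2e$, and \eqref{eq:D} for $y=f$ would give $(1+t)\phi(t)=1$. This is false at $t=-1$.
\end{proof}

\begin{remark}
For $e=(1+t)\mathsf e$ the ungraded orthogonality condition holds: if $\operatorname{ad}_e^2y=0$ then $\phi=0$ by \eqref{eq:D}, and $(e,y)$, the constant term of $(1+t)\phi(t)$, vanishes. What fails is the passage from ``orthogonal to the kernel'' to ``in the image,'' which needs finite-dimensional spaces. For an admissible $\tau$ one has $\delta(\dot\tau)>0$, since otherwise all $\mathsf ht^k$ would lie in $\mathfrak g_0$; so $\mathsf e$ and $\mathsf et$ have different degrees. The element $e$ is homogeneous of degree $2$ for the grading by $\alpha_1^\vee=\mathsf h$, but $\mathsf h$ is not dominant and its eigenspaces are infinite-dimensional. So the hypotheses on $\tau$ cannot be dropped altogether either.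
\end{remark}

\section{The lowest weight vector and the orthogonality condition}\label{sec:orth}

We return to the general setting. On a finite-dimensional semisimple Lie algebra the invariant form is a trace, and a value such as $(e,y)$ can be shown to vanish by showing that an operator is nilpotent. Here the form is not a trace, and we need another way to read off $(e,y)$. As in Example~\ref{ex:heis}, for $e\in\mathfrak g_d$ and $y\in\mathfrak g_{-d}$ invariance gives
\begin{equation}\label{eq:tau}
(\dot\tau,[e,y])=([\dot\tau,e],y)=d\,(e,y).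
\end{equation}
The same computation with $d=0$ shows that $x\mapsto(\dot\tau,x)$ vanishes on $[\mathfrak g_0,\mathfrak g_0]$; it is a character of $\mathfrak g_0$. We therefore want a module with a vector that is killed by the negative degrees and on which $\mathfrak g_0$ acts by a multiple of this character. In the module induced from the character, $e^nv\neq0$ for every $e\ne0$ by the Poincar\'e--Birkhoff--Witt theorem, so that module gives no information. The irreducible module $V$ has the same kind of vector and is integrable; this is the reason for the definition \eqref{eq:lambda}, and the place where dominance and integrality of $\dot\tau$ are needed.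

\begin{lemma}\label{lem:v}
\begin{enumerate}
\item[(i)] $xv=-N(\dot\tau,x)\,v$ for all $x\in\mathfrak g_0$.
\item[(ii)] $yv=0$ for all $y\in\mathfrak g_{-d}$, $d\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For $x\in\mathfrak h$ this is the definition of $\lambda$. For $x\in\mathfrak n_0^\pm$ we have $(\dot\tau,x)=0$ by (F1), so by \eqref{eq:g0} we must show $\mathfrak n_0^\pm v=0$. The $f_i$ kill $v$, so $\mathfrak n_0^-v=0$. Let $i\in I_0$ and $u=e_iv$. For every $j$,
\[
f_ju=[f_j,e_i]v=-\delta_{ij}\alpha_i^\vee v=\delta_{ij}\lambda(\alpha_i^\vee)v=0,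
\]
since $\lambda(\alpha_i^\vee)=0$ by \eqref{eq:lambda}. So $U(\mathfrak g)u=U(\mathfrak n^+)U(\mathfrak h)U(\mathfrak n^-)u=U(\mathfrak n^+)u$, and the weights of this submodule lie in $-\lambda+\alpha_i+Q_+$. It does not contain $v$, so it is zero by irreducibility. Thus $e_iv=0$ for $i\in I_0$, and $\mathfrak n_0^+v=0$.

(ii) By (F2) and dominance the eigenvalues of $\dot\tau$ on $V$ lie in $-\lambda(\dot\tau)+\mathbb Z_{\ge0}$, while $\dot\tau yv=(-\lambda(\dot\tau)-d)\,yv$.
\end{proof}

\begin{lemma}\label{lem:N}
Every $e\in\mathfrak g_w$ acts locally nilpotently on $V$. Consequently every $e\in\mathfrak g_w$ satisfies \eqref{eq:N}.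
\end{lemma}

\begin{proof}
The idea is to conjugate $e$ into $\mathfrak n^-$, which lowers weights that are bounded below. Write $w=s_{i_1}\cdots s_{i_k}$, and let $R^V=r^V_{i_1}\cdots r^V_{i_k}$ and $R^{\mathrm{ad}}=r^{\mathrm{ad}}_{i_1}\cdots r^{\mathrm{ad}}_{i_k}$; the first is defined because $V$ is integrable. By (F3),
\[
e':=(R^{\mathrm{ad}})^{-1}e\in\bigoplus_{\beta\in\Phi_w}\mathfrak g_{w^{-1}\beta}\subset\mathfrak n^-,\qquad e=R^Ve'(R^V)^{-1}\ \text{ on }V.
\]
If $u\in V$ has weight $-\lambda+\gamma$ with $\gamma\in Q_+$, then $e'^{\,n}u$ is a sum of vectors of weights $-\lambda+\gamma'$ with $\operatorname{ht}\gamma'\le\operatorname{ht}\gamma-n$, so it vanishes for $n>\operatorname{ht}\gamma$. Hence $e'$, and with it $e$, is locally nilpotent on $V$. The first half of \eqref{eq:N} is Lemma~\ref{lem:inversion}(ii).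
\end{proof}

\begin{lemma}\label{lem:key}
Let $e\in\mathfrak g_d$, $d\ge1$, and suppose $e^nv=0$ for some $n$. Then $e$ satisfies \eqref{eq:O}.
\end{lemma}

\begin{proof}
Let $y\in\mathfrak g_{-d}$ with $[e,[e,y]]=0$, and put $x=[e,y]\in\mathfrak g_0$, which commutes with $e$. By Lemma~\ref{lem:v} and \eqref{eq:tau}, $yv=0$ and $xv=-\kappa v$ with $\kappa=Nd\,(e,y)$. Let $n\ge1$ be minimal with $e^nv=0$. By \eqref{eq:comm} on $V$, $e^ny-ye^n=n\,e^{n-1}x$. Applied to $v$, the left side is zero and the right side is $-n\kappa\,e^{n-1}v$. As $e^{n-1}v\neq0$, we get $\kappa=0$, and $(e,y)=0$ because $d\neq0$.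
\end{proof}

\section{From orthogonality to an integrable triple}\label{sec:triple}

The module $V$ has now served its purpose. This section and the next prove the following statement, which will also be used for Theorem~\ref{thm:C}.

\begin{proposition}\label{prop:main}
Let $e\in\mathfrak g_d$, $d\ge1$. Suppose that $\operatorname{ad}_e$ is locally nilpotent and that \eqref{eq:O} holds. Then both the existence and the uniqueness assertions of Theorem~\ref{thm:B} hold for $e$.
\end{proposition}

Granting this, Theorem~\ref{thm:B} follows from Lemma~\ref{lem:key}, and Theorem~\ref{thm:A} follows from Theorem~\ref{thm:B} and Lemma~\ref{lem:N}. Fix $e$ as in the proposition and write $E=\operatorname{ad}_e$.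

\subsection*{The element $h$}
Consider $E^2:\mathfrak g_{-d}\to\mathfrak g_d$, with kernel $L$. Since $(E^2y',y)=(y',E^2y)$, its image lies in the annihilator of $L$ in $\mathfrak g_d$. The image has dimension $\dim\mathfrak g_{-d}-\dim L$, and so does the annihilator, by the perfect pairing (F1). They are therefore equal. Condition \eqref{eq:O} says that $e$ lies in the annihilator, so there is $z\in\mathfrak g_{-d}$ with $E^2z=-2e$. Put
\[
h=[e,z]\in\mathfrak g_0;\qquad\text{then}\qquad [h,e]=-E^2z=2e .
\]
Write $H=\operatorname{ad}_h$ and $Z=\operatorname{ad}_z$. Then $[E,Z]=H$ and $[H,E]=2E$, so $HE^m=E^m(H+2m)$, and \eqref{eq:comm} gives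
\begin{equation}\label{eq:EZ}
E^nZ-ZE^n=\sum_{a=0}^{n-1}E^{n-1}\bigl(H+2(n-1-a)\bigr)=nE^{n-1}(H+n-1).
\end{equation}

\subsection*{The eigenvalues of $H$ on $\ker E$}
Two of the three relations hold for $(e,h,z)$. As in Example~\ref{ex:good}, we may still modify $z$ by an element of $\ker E$, and to do so we must invert $H+2$ on $\ker E$. In a finite-dimensional $\mathfrak{sl}_2$-module, $\ker E$ is spanned by highest weight vectors, whose weights are $\ge0$. We prove this for $\mathfrak g$ before $f$ is available, using $Z$ in its place. Local nilpotency of $E$ is not enough in general: in the Verma module for $\mathfrak{sl}_2$ with highest weight $-2$, $E$ is locally nilpotent, and the highest weight vector has weight $-2$ and lies in the image of every power of $E$ (see \eqref{eq:sl2} below). The invariant form excludes this behavior.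

\begin{lemma}\label{lem:image}
Let $e\in\mathfrak g_d$ be any element with $E=\operatorname{ad}_e$ locally nilpotent. For each $n$, $E^i(\mathfrak g_{n-id})=0$ for $i\gg0$.
\end{lemma}

\begin{proof}
Since $\mathfrak g_{-n}$ is finite-dimensional, $E^i\mathfrak g_{-n}=0$ for $i\gg0$. For such $i$, and for $a\in\mathfrak g_{n-id}$, $b\in\mathfrak g_{-n}$, we have $(E^ia,b)=(-1)^i(a,E^ib)=0$. So $E^ia\in\mathfrak g_n$ is orthogonal to $\mathfrak g_{-n}$ and vanishes by (F1).
\end{proof}

Filter the kernel of $E$ by depth in the image: let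
\[
K_n=\ker E\cap\mathfrak g_n,\qquad K_n^i=K_n\cap E^i(\mathfrak g_{n-id})\quad(i\ge0),
\]
so that $K_n^0=K_n$. These spaces are $H$-stable, because $H$ preserves degrees, $EH=(H-2)E$, and $HE^i=E^i(H+2i)$.

\begin{lemma}\label{lem:eigen}
\begin{enumerate}
\item[(i)] $(H-i)K_n^i\subset K_n^{i+1}$.
\item[(ii)] $H$ is diagonalizable on $K_n^k$, and its eigenvalues there are integers $\ge k$. In particular $H$ is diagonalizable on $K_n$ with eigenvalues in $\mathbb Z_{\ge0}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $s=E^iu\in K_n$ with $u\in\mathfrak g_{n-id}$; then $E^{i+1}u=0$. By \eqref{eq:EZ} with exponent $i+1$,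
\[
E^{i+1}Zu=(i+1)E^i(H+i)u=(i+1)(H-i)E^iu=(i+1)(H-i)s .
\]
Since $Zu\in\mathfrak g_{n-(i+1)d}$ and $(H-i)s\in K_n$, we get $(H-i)s\in K_n^{i+1}$.

(ii) By Lemma~\ref{lem:image} there is $i_0>k$ with $K_n^{i_0}=0$. By (i), $\prod_{k\le i<i_0}(H-i)$ vanishes on $K_n^k$, and this polynomial in $H$ has the simple roots $k,\dots,i_0-1$.
\end{proof}

\subsection*{The element $f$}
The defect $u_0=[h,z]+2z\in\mathfrak g_{-d}$ commutes with $e$:
\[
[e,u_0]=[[e,h],z]+[h,[e,z]]+2[e,z]=-2h+0+2h=0 .
\]
So $u_0\in K_{-d}$. By Lemma~\ref{lem:eigen}(ii), $H+2$ is invertible on $K_{-d}$. Let $k\in K_{-d}$ satisfy $(H+2)k=u_0$, and put $f=z-k\in\mathfrak g_{-d}$. Then $[e,f]=[e,z]=h$ and $[h,f]+2f=u_0-(H+2)k=0$. Thus $(e,h,f)$ is a homogeneous $\mathfrak{sl}_2$-triple.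

\subsection*{Integrability}
Write $F=\operatorname{ad}_f$. If $Eu=0$ and $Hu=mu$, then $HF^ju=(m-2j)F^ju$, and induction on $j$ using $EF=FE+H$ gives
\begin{equation}\label{eq:sl2}
EF^{j+1}u=(j+1)(m-j)F^ju,\qquad E^jF^ju=j!\,m(m-1)\cdots(m-j+1)\,u .
\end{equation}
Let $S\subset\mathfrak g$ be the sum of all finite-dimensional submodules for the triple. We show by induction on $k\ge1$ that every $u\in\mathfrak g_n$ with $E^ku=0$ lies in $S$.

Let $k=1$, so $u\in K_n$. By Lemma~\ref{lem:eigen}(ii) we may assume $Hu=mu$ with $m\in\mathbb Z_{\ge0}$. By \eqref{eq:sl2} with $j=m$, $EF^{m+1}u=0$. So $F^{m+1}u$ lies in $K_{n-(m+1)d}$ and satisfies $HF^{m+1}u=(-m-2)F^{m+1}u$; it is zero by Lemma~\ref{lem:eigen}(ii). The span of $u,Fu,\dots,F^mu$ is then stable under $E,H,F$, and $u\in S$.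

Let $k\ge2$. The idea is to subtract from $u$ an element of $S$ with the same image under $E^{k-1}$, and the refined bound in Lemma~\ref{lem:eigen}(ii) is what makes this possible. The vector $E^{k-1}u$ lies in $K^{k-1}_{n+(k-1)d}$, so $E^{k-1}u=\sum_mu_m$ with $Eu_m=0$, $Hu_m=mu_m$ and $m\ge k-1$. By \eqref{eq:sl2}, $E^{k-1}F^{k-1}u_m=c_mu_m$ with $c_m=(k-1)!\,m(m-1)\cdots(m-k+2)$, and $c_m\neq0$ because $m-k+2\ge1$. Then $u'=u-\sum_mc_m^{-1}F^{k-1}u_m\in\mathfrak g_n$ satisfies $E^{k-1}u'=0$, so $u'\in S$ by induction. Each $u_m$ lies in $S$ by the case $k=1$, hence so does $F^{k-1}u_m$. Therefore $u\in S$.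

Since $E$ is locally nilpotent, $S=\mathfrak g$. Finite-dimensional $\mathfrak{sl}_2$-modules are completely reducible, so $\mathfrak g$ is a sum, and hence a direct sum, of finite-dimensional simple modules. On each of them $F$ is nilpotent and $H$ is diagonalizable with integer eigenvalues. This proves the existence part of Proposition~\ref{prop:main}.

\section{Uniqueness}\label{sec:unique}

Keep the triple $(e,h,f)$ and the notation of Section~\ref{sec:triple}. The space $\mathfrak u:=\mathfrak u_e$ of Theorem~\ref{thm:B} is $K_0^1$. It depends only on $e$, but $H$ describes it conveniently.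

\subsection*{The group $U_e$}
The space $K_0$ is the centralizer of $e$ in $\mathfrak g_0$, a finite-dimensional subalgebra. Let $\mathfrak u_j\subset K_0$ be the $H$-eigenspace with eigenvalue $j$. We claim $\mathfrak u=\bigoplus_{j\ge1}\mathfrak u_j$. The eigenvalues of $H$ on $K_0^1$ are $\ge1$ by Lemma~\ref{lem:eigen}(ii), which gives $\subset$. By Lemma~\ref{lem:eigen}(i) with $i=0$, $HK_0\subset K_0^1$, and an eigenvector with nonzero eigenvalue lies in $HK_0$, which gives $\supset$. Put $\mathfrak u_{\ge j}=\bigoplus_{l\ge j}\mathfrak u_l$. Since $H$ is a derivation, $[\mathfrak u_j,\mathfrak u_l]\subset\mathfrak u_{j+l}$.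

The operator $H$ is diagonalizable on $\mathfrak g$ with integer eigenvalues and preserves $\mathfrak g_n$. Let $\mathfrak g_n^{\ge m}$ be the sum of its eigenspaces in $\mathfrak g_n$ with eigenvalue $\ge m$; this is a finite filtration of $\mathfrak g_n$. For $a\in\mathfrak u$, $\operatorname{ad}_a$ maps $\mathfrak g_n^{\ge m}$ into $\mathfrak g_n^{\ge m+1}$. So $\operatorname{ad}_a$ is a derivation that is nilpotent on each $\mathfrak g_n$, and $\exp(\operatorname{ad}_a)$ is an automorphism of $\mathfrak g$ that preserves each $\mathfrak g_n^{\ge m}$ and acts trivially on $\mathfrak g_n^{\ge m}/\mathfrak g_n^{\ge m+1}$. It fixes $e$ because $[a,e]=0$.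

\subsection*{Conjugacy}
Let $(e,h',f')$ be another homogeneous triple. It suffices to find $g\in U_e$ with $gh=h'$ and $gf=f'$. We have $h'-h=[e,f'-f]\in[e,\mathfrak g_{-d}]$ and $[h'-h,e]=2e-2e=0$, so $h'-h\in\mathfrak u$.

We match $h$ with $h'$ one eigenvalue at a time. Suppose $j\ge1$ and $g\in U_e$ satisfy $gh-h'\in\mathfrak u_{\ge j}$; this holds for $g=1$, $j=1$. Let $b$ be the component of $gh-h'$ in $\mathfrak u_j$ and put $a=b/j$, so that $[a,h]=-ja=-b$. Since $gh\in h'+\mathfrak u=h+\mathfrak u$, we have $[a,gh]\in-b+\mathfrak u_{\ge j+1}$, and the terms $\operatorname{ad}_a^{\,l}(gh)$ with $l\ge2$ lie in $\mathfrak u_{\ge2j}\subset\mathfrak u_{\ge j+1}$. Hence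
\[
\exp(\operatorname{ad}_a)\,gh-h'\in(gh-h')-b+\mathfrak u_{\ge j+1}=\mathfrak u_{\ge j+1}.
\]
As $\mathfrak u_{\ge j}=0$ for large $j$, finitely many steps produce $g\in U_e$ with $gh=h'$.

The third member is then forced. The element $s=f-g^{-1}f'\in\mathfrak g_{-d}$ satisfies $[e,s]=h-g^{-1}h'=0$ and $[h,s]=-2f-g^{-1}[h',f']=-2s$. So $s\in K_{-d}$ and $Hs=-2s$, whence $s=0$ by Lemma~\ref{lem:eigen}(ii). This completes the proof of Proposition~\ref{prop:main}, and with it of Theorems~\ref{thm:A} and~\ref{thm:B}. Since automorphisms preserve integrability, every homogeneous triple containing $e$ is integrable.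

\section{Invertible Cartan matrices}\label{sec:invertible}

To prove Theorem~\ref{thm:C} we must obtain \eqref{eq:O} from the adjoint action alone. By \eqref{eq:tau} this means showing $(\dot\tau,x)=0$ for $x=[e,y]$ commuting with $e$. We do it in two steps: $\operatorname{ad}_x$ is nilpotent on each graded piece (for any $A$), and such an $x$ is orthogonal to $\dot\tau$ (when $\det A\neq0$). For finite matrices, a commutator $X=[E,Y]$ that commutes with $E$ is nilpotent because $\operatorname{tr}X^k=\operatorname{tr}[E,X^{k-1}Y]=0$ for all $k\ge1$. Here $E$ and $Y$ move between different graded pieces and this trace argument is unavailable; Lemma~\ref{lem:image} replaces it.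

\begin{lemma}\label{lem:jac}
Let $e\in\mathfrak g_d$, $d\ge1$, with $\operatorname{ad}_e$ locally nilpotent. Let $y\in\mathfrak g_{-d}$ with $[e,[e,y]]=0$, and put $x=[e,y]$. Then $\operatorname{ad}_x$ is nilpotent on every $\mathfrak g_n$.
\end{lemma}

\begin{proof}
Write $E=\operatorname{ad}_e$, $X=\operatorname{ad}_x$. For $a\in\mathbb C$ let $\mathfrak g_n^{(a)}$ be the generalized $a$-eigenspace of $X$ on $\mathfrak g_n$. We must show that $\mathfrak g_n^{(a)}=0$ for $a\ne0$. Since $X$ is a derivation,
\[
(X-a-b)^M[u,u']=\sum_{l=0}^M\binom Ml\bigl[(X-a)^lu,(X-b)^{M-l}u'\bigr],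
\]
so $[\mathfrak g_m^{(a)},\mathfrak g_n^{(b)}]\subset\mathfrak g_{m+n}^{(a+b)}$. Both $e$ and $x$ are killed by $X$. The element $y$ need not preserve the generalized eigenspaces, so we replace it. Write $y=\sum_ay^{(a)}$ with $y^{(a)}\in\mathfrak g_{-d}^{(a)}$. Then $[e,y^{(a)}]\in\mathfrak g_0^{(a)}$, and these brackets add up to $x\in\mathfrak g_0^{(0)}$, so $[e,y^{(0)}]=x$. Put $Y=\operatorname{ad}_{y^{(0)}}$. Now $E$, $Y$, $X$ preserve $\bigoplus_n\mathfrak g_n^{(a)}$, and $[E,Y]=X$, $[X,E]=0$, so \eqref{eq:comm} gives $E^jY=YE^j+jXE^{j-1}$.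

Fix $a\neq0$; then $X$ is invertible on each $\mathfrak g_n^{(a)}$. We claim that the endomorphism $EY$ of $\mathfrak g_n^{(a)}$ is injective. Let $0\ne s\in\mathfrak g_n^{(a)}$ and let $j\ge1$ be minimal with $E^js=0$. Then
\[
E^{j-1}(EYs)=YE^js+jXE^{j-1}s=jXE^{j-1}s\neq0,
\]
so $EYs\ne0$. As $\mathfrak g_n^{(a)}$ is finite-dimensional, $EY$ is surjective on it, and therefore $E:\mathfrak g_{n-d}^{(a)}\to\mathfrak g_n^{(a)}$ is surjective, for every $n$. Iterating, $\mathfrak g_n^{(a)}=E^i(\mathfrak g_{n-id}^{(a)})$ for all $i$, and this is zero for large $i$ by Lemma~\ref{lem:image}.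
\end{proof}

\begin{lemma}\label{lem:trace}
Suppose $\det A\neq0$. If $x\in\mathfrak g_0$ and $\operatorname{ad}_x$ is nilpotent on every $\mathfrak g_n$, then $(\dot\tau,x)=0$.
\end{lemma}

\begin{proof}
Write $x=x^-+\xi+x^+$ according to \eqref{eq:g0}; then $(\dot\tau,x)=(\dot\tau,\xi)$ by (F1). We express the character $(\dot\tau,\cdot)$ of $\mathfrak g_0$ through traces on finite-dimensional $\mathfrak g_0$-submodules of $\mathfrak g$. For $i\notin I_0$ let $M_i$ be the sum of the root spaces $\mathfrak g_\beta$ with $\beta\in\alpha_i+\sum_{j\in I_0}\mathbb Z\alpha_j$. It contains $e_i$, it lies in $\mathfrak g_n$ for $n=\alpha_i(\dot\tau)$, so it is finite-dimensional, and it is stable under $\operatorname{ad}\mathfrak g_0$ by \eqref{eq:g0}. Let $\rho_i\in\mathfrak h^*$ be the sum of the weights of $M_i$ with multiplicities, so that $\rho_i(\eta)=\operatorname{tr}(\operatorname{ad}_\eta|_{M_i})$ for $\eta\in\mathfrak h$. Then: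
\begin{itemize}
\item $\rho_i(\xi)=0$. Indeed $\operatorname{ad}_x$ is nilpotent on $M_i$, so it has trace zero, and $\operatorname{ad}_{x^\pm}$ have trace zero because root vectors shift weights.
\item $\rho_i(\alpha_j^\vee)=0$ for $j\in I_0$, because $\alpha_j^\vee=[e_j,f_j]$ is a commutator in $\mathfrak g_0$.
\item The $\rho_i$, $i\notin I_0$, are linearly independent, because $\rho_i\in(\dim M_i)\alpha_i+\sum_{j\in I_0}\mathbb Z\alpha_j$.
\end{itemize}
Let $P\subset\mathfrak h^*$ be the annihilator of the $\alpha_j^\vee$, $j\in I_0$; it has dimension $\dim\mathfrak h-|I_0|$. Since $\det A\neq0$, we have $\dim\mathfrak h=|I|$, so the $|I|-|I_0|$ independent elements $\rho_i$ form a basis of $P$. By \eqref{eq:form}, $(\dot\tau,\alpha_j^\vee)=\varepsilon_j\alpha_j(\dot\tau)=0$ for $j\in I_0$, so $(\dot\tau,\cdot)|_{\mathfrak h}\in P$. It is therefore a linear combination of the $\rho_i$ and vanishes on $\xi$.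
\end{proof}

Lemma~\ref{lem:trace} fails when $\det A=0$: in $\widehat{\mathfrak{sl}}_2$ with $\dot\tau=D$, the element $x=c$ has $\operatorname{ad}_x=0$ and $(\dot\tau,x)=1$. This central direction is the one that the vector $v$ controls in Lemma~\ref{lem:key}.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
If $e$ extends into an integrable triple, every element of $\mathfrak g$ lies in a finite-dimensional $\mathfrak{sl}_2$-submodule, on which $\operatorname{ad}_e$ is nilpotent. Conversely, let $\operatorname{ad}_e$ be locally nilpotent, and let $y\in\mathfrak g_{-d}$ with $[e,[e,y]]=0$. Lemmas~\ref{lem:jac} and~\ref{lem:trace} give $(\dot\tau,[e,y])=0$, so $(e,y)=0$ by \eqref{eq:tau}. Thus \eqref{eq:O} holds, and Proposition~\ref{prop:main} provides a homogeneous integrable triple.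
\end{proof}

\begin{thebibliography}{9}

\bibitem{Jeralds}
Sam Jeralds, \emph{Toward a Jacobson--Morozov theorem for Kac--Moody Lie algebras}, arXiv:2108.01120 (2021).

\bibitem{Kac}
Kac, \emph{Infinite dimensional Lie algebras}, 3rd ed.

\end{thebibliography}
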